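\title{Shortest tours in sparse randomly embedded random graphs}

\begin{abstract}
Place $n$ points independently and uniformly in $[0,1]^d$, $d\ge 2$, and join each pair independently with probability $p$; an edge costs its Euclidean length. We prove the conjecture of Frieze and Pegden that for $p=n^{-\alpha}$, $0<\alpha<1$, the shortest Hamilton cycle has length asymptotic to a constant times $n^{(d-1)/d}p^{-1/d}$. The constant depends only on $d$, and the result holds whenever $p\to0$ and $np/(\log n)^{d/(d-1)}\to\infty$. The proof relaxes the tour to a linear program on the short edges, shows that the value of this program converges by transplanting optimal solutions between graphs with the same local statistics, and joins the resulting paths into a tour by sprinkling.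
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an integer $d\ge2$. Let $X_1,\dots,X_n$ be independent uniform points of the cube $[0,1]^d$, and join each pair of vertices of $[n]=\{1,\dots,n\}$ by an edge with probability $p$, independently of all other pairs and of the points. The edge $ij$ has length $|X_i-X_j|$, the Euclidean distance. We write $G_{\mathcal X,p}$ for this graph and $T=T(G_{\mathcal X,p})$ for the least total length of a tour, that is, of a Hamilton cycle, with $T=\infty$ if there is none. Events $\mathcal E_n$ hold asymptotically almost surely (a.a.s.) if $\Pr(\mathcal E_n)\to1$. For random $A_n$ and deterministic $B_n>0$, ``a.a.s.\ $A_n\sim B_n$'' means that for every $\varepsilon>0$, a.a.s.\ $|A_n/B_n-1|<\varepsilon$.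

For $p=1$ every pair of points is available, and the Beardwood--Halton--Hammersley theorem gives a constant $b_d$ with $T\sim b_d\,n^{(d-1)/d}$ almost surely. How much longer is the tour when only a fraction $p$ of the connections may be used? Let $v_d$ be the volume of the unit ball of $\mathbb R^d$ and put
\[
\lambda=\lambda_n=(np)^{1/d},\qquad\text{so that}\qquad \frac n\lambda=\frac{n^{(d-1)/d}}{p^{1/d}} .
\]
A vertex away from the boundary of the cube has on average $(n-1)p\,v_d(t/\lambda)^d\approx v_dt^d$ neighbors within distance $t/\lambda$. Its nearest neighbors are therefore at distance of order $1/\lambda$, and since a tour has $n$ edges one guesses that $T$ has order $n/\lambda$. Frieze and Pegden \cite{FP} pose the following conjecture.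

\begin{quote}
\emph{If $p=n^{-\alpha}$ for a constant $0<\alpha<1$, then there is a constant $\beta^d_\alpha$ such that a.a.s.\ $T(G_{\mathcal X,p})\sim\beta^d_\alpha\,n^{(d-1)/d}/p^{1/d}$.}
\end{quote}

We prove it, with a constant that does not depend on $\alpha$.

\begin{theorem}\label{thm:main}
Let $d\ge2$. There is a constant $\beta=\beta(d)\in(0,\infty)$ with the following properties.
\begin{itemize}
\item[(a)] If $p=p_n\to0$ and $np/(\log n)^{d/(d-1)}\to\infty$, then a.a.s.\ $T(G_{\mathcal X,p})\sim\beta\,n^{(d-1)/d}/p^{1/d}$. In particular this holds for $p=n^{-\alpha}$ with $0<\alpha<1$, so the conjecture holds with $\beta^d_\alpha=\beta(d)$ for every $\alpha$.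
\item[(b)] If only $p\to0$ and $np\to\infty$, then for each $\varepsilon>0$, a.a.s.\ $T\ge(\beta-\varepsilon)\,n^{(d-1)/d}/p^{1/d}$.
\item[(c)] $\beta\ge v_d^{-1/d}\bigl(1+\frac1{2d}\bigr)\Gamma\bigl(1+\frac1d\bigr)$.
\item[(d)] Suppose that for each fixed $p\in(0,1)$ there is a constant $\beta^d_p$ with a.a.s.\ $T\sim\beta^d_p\,n^{(d-1)/d}$. Then $\lim_{p\to0}p^{1/d}\beta^d_p=\beta(d)$.
\end{itemize}
\end{theorem}

For $d=2$ the bound in (c) is $\pi^{-1/2}\cdot\frac54\cdot\frac{\sqrt\pi}2=\frac58$. The existence of the constants $\beta^d_p$ assumed in (d) is a theorem of Frieze and Pegden \cite{FP}; part (d) is not used in the other parts. For $p\to0$ with $np$ between the Hamiltonicity threshold, which is near $\log n$, and order $(\log n)^{d/(d-1)}$, we prove only the lower bound (b). This range is not part of the conjecture.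

Why should $\alpha$ disappear from the answer? In units of $1/\lambda$ the count $v_dt^d$ above does not involve $p$. The value of $p$ enters through cycles: two near neighbors of a vertex are close to each other, but they are adjacent only with probability $p$. When $p\to0$ the short edges around a vertex form a tree, the positions matter only through the edge lengths, and the law of this tree depends on $d$ alone.

Two obstacles separate this observation from a proof. First, no tour consists of short edges only: for fixed $K$, a vertex away from the boundary has no edge shorter than $K/\lambda$ with probability $(1-v_dK^d/n)^{n-1}\to e^{-v_dK^d}>0$. In Section~\ref{sec:relax} we therefore allow edges to be missing at a price, drop connectivity, and compare the resulting problem with a linear program; Section~\ref{sec:patch} restores a tour at a small extra cost. Second, whether an optimal solution uses an edge may depend on distant parts of the graph, so knowing the local limit (Section~\ref{sec:local}) does not by itself determine the optimum. Section~\ref{sec:transplant} overcomes this by averaging an optimal solution over everything that cannot be seen from the edge; this is where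 the convexity of the linear program is needed. Section~\ref{sec:proof} assembles the theorem.

\section{A penalized problem on short edges}\label{sec:relax}

A sequence $p=p_n\in(0,1)$ is \emph{admissible} if $p_n\to0$ and $np_n\to\infty$. In Sections \ref{sec:relax}--\ref{sec:transplant} the sequence $p$ is admissible, $K>0$ is fixed, and $D=v_dK^d$. The \emph{mark} of an edge $ij$ is its rescaled length $\ell_{ij}=\lambda|X_i-X_j|$.

\subsection{The penalized length}

A \emph{$2$-matching} is a set $H$ of edges that meets every vertex at most twice. The components of $([n],H)$ are paths (single vertices included) and cycles. A path has one more vertex than it has edges and a cycle has equally many, so $|H|\le n$ and the number of path components is exactly $n-|H|$. We charge $K$ for each of them and define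
\begin{equation}\label{eq:LK}
L_K=\min_H\Bigl[\sum_{e\in H}\ell_e+K\,(n-|H|)\Bigr],
\end{equation}
where $H$ ranges over the $2$-matchings of $G_{\mathcal X,p}$. Three properties follow from the definition. A tour is a $2$-matching with $n$ edges, so
\begin{equation}\label{eq:TL}
\lambda T\ge L_K .
\end{equation}
The family of $H$ does not depend on $K$ and $n-|H|\ge0$, so $L_K$ is nondecreasing in $K$. Deleting from $H$ an edge with $\ell_e\ge K$ changes the bracket by $K-\ell_e\le0$, so the minimum is attained by a set of edges with marks below $K$.

Let $S_n$ be the graph on $[n]$ formed by the edges of $G_{\mathcal X,p}$ with $\ell_e<K$. We regard it as a \emph{marked graph}: a finite graph with a mark $\ell_e\in[0,K)$ on each edge, the positions being forgotten. Its law is invariant under relabeling the vertices. For a marked graph $S$ put $c_e=K-\ell_e\in(0,K]$ and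
\[
W(S)=\max\Bigl\{\sum_{e\in H}c_e:\ H\text{ a $2$-matching of }S\Bigr\}.
\]
The bracket in \eqref{eq:LK} equals $nK-\sum_{e\in H}(K-\ell_e)$, so
\begin{equation}\label{eq:LW}
L_K=nK-W(S_n).
\end{equation}

The graph $S_n$ has bounded average degree. For any point $x$ and a uniform point $X$ of the cube,
\begin{equation}\label{eq:ball}
\Pr\bigl(|X-x|<K/\lambda\bigr)\le v_d(K/\lambda)^d=\frac D{np},
\end{equation}
with equality if the ball of radius $K/\lambda$ about $x$ lies in the cube. Hence, given $X_1$, the degree of vertex $1$ in $S_n$ is binomial with $n-1$ trials and success probability at most $D/n$, and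
\begin{equation}\label{eq:deg}
\mathbb E\deg(1)\le D,\qquad \mathbb E\deg(1)^2\le D+D^2 .
\end{equation}

Let $Z_g(S)$ be the number of cycles of length at most $g$ in $S$. A cycle of length $k$ is given by a sequence of $k$ vertices. Its $k$ edges are present in $G_{\mathcal X,p}$ with probability $p^k$. Revealing the points in the order of the sequence and applying \eqref{eq:ball} to each new point, we see that the first $k-1$ edges are all short with probability at most $(D/np)^{k-1}$. So for fixed $g\ge3$,
\begin{equation}\label{eq:cycles}
\mathbb EZ_g(S_n)\le\sum_{k=3}^gn^kp^k\Bigl(\frac D{np}\Bigr)^{k-1}=np\sum_{k=3}^gD^{k-1}=o(n).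
\end{equation}
This uses $p\to0$, and it fails for fixed $p$: two points within $K/(2\lambda)$ of $X_1$ are within $K/\lambda$ of each other, so a vertex away from the boundary lies on average in at least $\binom{n-1}2p^3\bigl(2^{-d}D/(np)\bigr)^2\sim pD^2/(2\cdot4^d)$ triangles of $S_n$.

\subsection{The linear program}

For a marked graph $S$ on $n$ vertices let $P(S)$ be the polytope of vectors $(x_e)$, indexed by the edges, with $0\le x_e\le1$ for all $e$ and $\sum_{e\ni v}x_e\le2$ for all vertices $v$. Let $W^*(S)=\max_{x\in P(S)}\sum_ec_ex_e$. The integral points of $P(S)$ are the indicators of $2$-matchings, and summing the vertex constraints gives $\sum_ex_e\le n$, so $0\le W\le W^*\le Kn$.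

The two values can differ. Take a triangle with a pendant edge at each vertex and all $c_e=1$. Giving $1$ to the pendant edges and $\frac12$ to the triangle edges has value $\frac92$. This is optimal: if the pendant values sum to $a\le3$ and the triangle values to $b$, then $a+2b\le6$, so $a+b\le3+a/2\le\frac92$. Hence $W^*=\frac92$, while the integer $W$ is at most $4$. The next lemma says that odd cycles of this kind are the only source of a gap, and that each costs at most $K/2$.

\begin{lemma}\label{lem:round}
For every marked graph $S$ on $n$ vertices and every $g\ge3$,
\[
0\le W^*(S)-W(S)\le\frac K2\Bigl(Z_g(S)+\frac ng\Bigr).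
\]
\end{lemma}

\begin{proof}
A linear function on a polytope attains its maximum at an extreme point, that is, at a point $x$ for which $x+y$ and $x-y$ both lie in the polytope only if $y=0$. Let $x$ be an optimal extreme point of $P(S)$, and let $F=\{e:0<x_e<1\}$. Consider a connected component of the graph formed by $F$, with vertex set $A$ and edge set $F'\ne\emptyset$, and let $A_0\subset A$ be the set of its vertices with $\sum_{e\ni v}x_e=2$.

Suppose $|F'|>|A_0|$. The $|A_0|$ linear equations $\sum_{e\ni v}y_e=0$, $v\in A_0$, in the unknowns $(y_e)_{e\in F'}$ then have a solution $y\ne0$. For small $\eta>0$ both $x\pm\eta y$ lie in $P(S)$, because the constraints at $A_0$ are unchanged and all other constraints that involve $F'$ are strict. This contradicts extremality, so $|F'|\le|A_0|$. At a vertex of $A_0$ the fractional values sum to $2$ minus the number of edges of value $1$, a positive integer, so at least two edges of $F'$ meet there. Counting degrees in $F'$,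
\[
2|F'|\ge2|A_0|+|A\setminus A_0|\ge2|F'|+|A\setminus A_0| .
\]
Thus $A=A_0$, equality holds throughout, every degree is $2$, and $F'$ is a cycle. If the cycle were even, the vector $y=\pm1$ alternating along it would again contradict extremality; so its length $k$ is odd. At each vertex the two fractional values sum to an integer in $(0,2)$, that is, to $1$. The values therefore alternate between some $t$ and $1-t$, and going once around the odd cycle gives $t=1-t=\frac12$. Each vertex of the cycle lies in exactly one further edge with nonzero value, and that value is $1$.

Omitting one vertex of the cycle leaves a path with a unique perfect matching, of $(k-1)/2$ edges. By rotation each edge lies in $(k-1)/2$ of these $k$ matchings, so their average weight is $\frac{k-1}{2k}\sum_{e\in F'}c_e$. Replace the values $\frac12$ by the indicator of the heaviest one. Each vertex of the cycle then carries at most $1+1$, and the loss is at most $\bigl(\frac12-\frac{k-1}{2k}\bigr)\sum_{e\in F'}c_e=\frac1{2k}\sum_{e\in F'}c_e\le K/2$. Doing this for all components of $F$ yields a $2$-matching. The cycles are vertex-disjoint, so at most $n/g$ of them are longer than $g$, and at most $Z_g(S)$ are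 not.
\end{proof}

\section{The local limit}\label{sec:local}

For a marked graph $S$ and a vertex $u$, the ball $B_s(u)=B_s(S,u)$ is the marked subgraph induced by the vertices at graph distance at most $s$ from $u$, rooted at $u$. For an edge $uv$, the ball $B_s(u,v)$ is the marked subgraph induced by the vertices at distance at most $s$ from $u$ or from $v$, with the ordered pair of roots $(u,v)$. Two rooted marked graphs are isomorphic if some bijection of the vertices preserves edges, marks and roots (in order), and $[\,\cdot\,]$ denotes the isomorphism class. A real function of classes is \emph{measurable} if, for each fixed labeled graph with fixed roots, it is a Borel function of the vector of marks. All functions that we build below from measurable ones, by passing to a smaller ball or by summing over the neighbors of a root, are measurable, since for a fixed underlying graph these operations restrict the vector of marks and form finite sums.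

Put $\varphi(t)=dv_dt^{d-1}$, the derivative of the count $v_dt^d$ from the introduction; then $\int_0^K\varphi=D$. Recall that a Poisson process on $(0,K)$ with intensity $\varphi$ has a Poisson($D$) number of points, and that the density of the outcome ``exactly the points $t_1<\dots<t_i$'' is $e^{-D}\varphi(t_1)\cdots\varphi(t_i)$. Let $\mathcal T_s$ be the random rooted marked tree of height at most $s$ in which every node of height less than $s$ has one child for each point of an independent such process, the point being the mark of the edge to that child. Its law depends only on $(d,K,s)$. The total variation distance of two laws $\mathbb P,\mathbb Q$ is $\sup_A|\mathbb P(A)-\mathbb Q(A)|$; expectations of a function bounded by $t$ differ by at most $2t$ times this distance.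

\begin{lemma}\label{lem:local}
Let $p$ be admissible and $s\ge1$. The law of $[B_s(S_n,1)]$ converges in total variation to the law of $[\mathcal T_s]$. Moreover
\[
\delta_n(s):=\sup_\Phi\bigl|\mathbb E\Phi([B_s(S_n,1)])-\mathbb E\Phi([\mathcal T_s])\bigr|\longrightarrow0,
\]
where $\Phi$ ranges over all measurable functions whose absolute value is at most the degree of the root.
\end{lemma}

The uniformity in $\Phi$ is essential later: the functions to which we apply the lemma change with $n$ and have no continuity. This is why we prove convergence in total variation, by computing densities.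

\begin{proof}
Almost surely all marks are positive and distinct. If the ball is a tree, order the children of each node by increasing mark. Its class is then described by a pair $(\sigma,\ell)$. Here $\sigma$ is a plane tree (a rooted tree with ordered children) of height at most $s$, with nodes $0,\dots,k$ numbered so that the root is $0$ and parents precede children; $\ell_i$ is the mark of the edge from node $i$ to its parent, and $\ell=(\ell_1,\dots,\ell_k)$ lies in the region $R_\sigma\subset(0,K)^k$ where the marks of siblings increase. Let $j$ be the number of nodes of height less than $s$, the \emph{inner} nodes. Densities are taken with respect to counting measure over $\sigma$ times Lebesgue measure on $R_\sigma$. Multiplying the Poisson densities of the $j$ inner nodes shows that $[\mathcal T_s]$ has the probability density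
\[
f_\sigma(\ell)=e^{-jD}\prod_{i=1}^k\varphi(\ell_i).
\]

Put $v_0=1$. The ball $B_s(S_n,1)$ is a tree with data $(\sigma,\ell)$ if and only if there are distinct $v_1,\dots,v_k\in\{2,\dots,n\}$ such that, with $v_i$ in the role of node $i$,
\begin{itemize}
\item[(i)] the edges of $\sigma$ are present in $S_n$ with marks $\ell$;
\item[(ii)] $S_n$ has no other edge among $v_0,\dots,v_k$;
\item[(iii)] no other vertex is adjacent in $S_n$ to an inner $v_i$.
\end{itemize}
The ordering of siblings makes the choice of the $v_i$ unique, so we may sum over the $(n-1)\cdots(n-k)$ choices. Fix one, and fix the positions of $v_0,\dots,v_k$. The edges of $\sigma$ are present with probability $p^k$. Condition (ii) holds with probability $(1-p)^a$, where $a\le(k+1)^2$ is the number of pairs among the $v_i$ that are not edges of $\sigma$ and are at distance less than $K/\lambda$. Each of the other $n-1-k$ vertices independently violates (iii) with a probability $\omega$ that depends on the fixed positions. Now integrate over the positions. Write $X_{v_i}=X_{\mathrm{parent}}+z_i/\lambda$, which has Jacobian $\lambda^{-dk}$, and use polar coordinates: Lebesgue measure for $z_i$ is $\varphi(\ell_i)\,d\ell_i$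 times the uniform law of the direction. The density of the event at $\ell\in R_\sigma$ is
\[
f^n_\sigma(\ell)=(n-1)\cdots(n-k)\,\frac{p^k}{\lambda^{dk}}\prod_{i=1}^k\varphi(\ell_i)\cdot\mathbb E\bigl[\mathbf 1\{\text{all points in }[0,1]^d\}(1-p)^a(1-\omega)^{n-1-k}\bigr],
\]
the expectation being over $X_1$ and $k$ independent uniform directions.

Since $p/\lambda^d=1/n$, the factor in front of the product is $(n-1)\cdots(n-k)/n^k\to1$. Since $p\to0$, we have $(1-p)^a\to1$ uniformly. Since $np\to\infty$, we have $\lambda\to\infty$, and $X_1$ is at distance at least $sK/\lambda$ from the boundary of the cube with probability at least $1-2dsK/\lambda\to1$. On this event all $k+1$ points lie in the cube, and so does the ball of radius $K/\lambda$ about each inner point, because a point of height $h$ is within $hK/\lambda$ of $X_1$. By \eqref{eq:ball}, a further vertex is then adjacent to a given inner node with probability exactly $p\cdot D/(np)=D/n$, and to two given inner nodes with probability at most $p^2\cdot D/(np)=pD/n$. The Bonferroni inequalities give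
\[
\frac{jD}n-\binom j2\frac{pD}n\le\omega\le\frac{jD}n ,
\]
so $(1-\omega)^{n-1-k}\to e^{-jD}$ uniformly on this event. The integrand is bounded by $1$, hence the expectation tends to $e^{-jD}$ and $f^n_\sigma(\ell)\to f_\sigma(\ell)$ pointwise.

We have $\int f^n\le1=\int f$, so $\int|f-f^n|=2\int(f-f^n)^+-\int(f-f^n)\le2\int(f-f^n)^+$, and the right side tends to $0$ by dominated convergence, as $(f-f^n)^+\le f$. In particular $\int f^n\to1$, so the ball is a tree with probability tending to $1$. For any measurable set $A$ of classes the two probabilities of $A$ differ by at most $\int|f-f^n|+(1-\int f^n)$, which proves the first claim.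

Let $\tau_n\to0$ be the total variation distance. Since $s\ge1$, the degree of the root of the ball is $\deg(1)$, whose second moment is at most $D+D^2$ by \eqref{eq:deg}; the root degree of $\mathcal T_s$ is Poisson($D$), with second moment $D+D^2$. For $t>0$ split $\Phi$ according to whether the root degree is at most $t$. Using $\deg\cdot\mathbf 1\{\deg>t\}\le\deg^2/t$ we obtain $\delta_n(s)\le2t\tau_n+2(D+D^2)/t$. Let $n\to\infty$ and then $t\to\infty$.
\end{proof}

\section{Convergence of the relaxed optimum}\label{sec:transplant}

\begin{proposition}\label{prop:W}
There is a number $w_K$, depending only on $d$ and $K$, such that $W(S_n)/n\to w_K$ in probability and in mean for every admissible sequence $p$.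
\end{proposition}

The plan is to take two models with nearly the same local statistics and to turn an optimal solution of the first into an almost equally good solution of the second. What can be carried over is a \emph{local rule of radius $r$}: a measurable function $h$ from classes of doubly rooted graphs to $[0,1]$, which assigns $h([B_r(u,v)])$ to the ordered adjacent pair $(u,v)$. We need a rule that is symmetric in the two roots, so that it gives one value to each edge; that has the value of an optimal solution; and that nearly satisfies the vertex constraints.

\subsection{Two examples}\label{sub:examples}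

In both examples all $c_e$ equal $1$.

\begin{example}
Let $S$ be a $3$-regular graph on $n$ vertices with no cycle of length at most $g$, where $g\ge\max(3,2r+2)$. All balls $B_r(u,v)$ are isomorphic trees, so a local rule of radius $r$ is constant on $S$. A rule with values in $\{0,1\}$ is useless: $0$ has value $0$, and $1$ violates every vertex constraint. The rule $h=\frac23$ is feasible and has value $\frac23\cdot\frac{3n}2=n$, which is optimal because $\sum_ex_e\le n$. It works on every such graph, and Lemma~\ref{lem:round} turns it into the bound $W(S)\ge n-Kn/(2g)$. Every optimal $x$ has average $\frac23$ over the edges: the rule is the average of $x$ over all edges that look alike, and it is fractional even when $x$ is integral.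
\end{example}

\begin{example}\label{ex:star}
Let $S$ be the disjoint union of a star with three leaves and three isolated edges. An optimal $x$ is $0$ on one edge of the star and $1$ on the other five edges; its value is $5$. There are $12$ ordered adjacent pairs $(u,v)$. Let $h_r(u,v)$ be the average of $x$ over the pairs with the same class $[B_r(u,v)]$, and let $\hat h_0(u,v)$ be the average over the pairs with the same class of $(B_1(u),u,v)$, the ball around the first root alone. All balls $B_0(u,v)$ are single edges, so $h_0=\frac{10}{12}$. The ball $B_1(u)$ is the star if $u$ is the center, which gives $\hat h_0=\frac23$; for the other nine pairs it is a single edge, which gives $\hat h_0=\frac{2+6}9$. The ball $B_1(u,v)$ is the whole component.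
\begin{center}
\begin{tabular}{lcccc}
pair $(u,v)$ & number & $h_0$ & $\hat h_0$ & $h_1$\\ \hline
$u$ center, $v$ leaf & $3$ & $5/6$ & $2/3$ & $2/3$\\
$u$ leaf, $v$ center & $3$ & $5/6$ & $8/9$ & $2/3$\\
isolated edge & $6$ & $5/6$ & $8/9$ & $1$\\ \hline
mean square & & $75/108$ & $76/108$ & $78/108$
\end{tabular}
\end{center}
The rule $h_0$ is symmetric and has value $6\cdot\frac56=5$, but at the center its values sum to $\frac52>2$. The function $\hat h_0$ satisfies $\sum_{v\sim u}\hat h_0(u,v)\le2$ at every $u$, but it gives a star edge two different values. The excess of $h_0$ at the center is $\frac12=3\bigl(\frac56-\frac23\bigr)$, the discrepancy between $h_0$ and $\hat h_0$ there. The three functions average $x$ over finer and finer partitions, so by Pythagoras the mean square of $\hat h_0-h_0$ is $\frac{76-75}{108}$, at most the increase $\frac{78-75}{108}$ of the mean square from $h_0$ to $h_1$. At the next radius nothing new is seen, $h_2=h_1$, the increase is $0$, and $h_1$ is symmetric, feasible and of value $5$.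
\end{example}

In the random graph the functions $h_r$ need not stabilize at a bounded radius. But their mean squares increase with $r$ and stay bounded, so among the first $R$ radii there is one at which the increase is of order $1/R$; at that radius $h_r$ is nearly feasible.

\subsection{Proof of Proposition \ref{prop:W}}

\emph{Step 1: reduction to the mean of the linear program.} The bounded differences inequality states that if $Y_1,\dots,Y_n$ are independent and $\Lambda=\Lambda(Y_1,\dots,Y_n)$ changes by at most $b$ when one argument is changed, then $\Pr(|\Lambda-\mathbb E\Lambda|\ge u)\le2e^{-2u^2/(nb^2)}$. Let $\xi_{ij}$ be the edge indicators of $G_{\mathcal X,p}$ and $Y_i=(X_i,(\xi_{ij})_{j<i})$. Changing $Y_i$ leaves the marked graph $S_n-i$ unchanged, and $W(S_n-i)\le W(S_n)\le W(S_n-i)+2K$, because a $2$-matching has at most two edges at $i$. With $b=2K$,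
\[
\Pr\bigl(|W(S_n)-\mathbb EW(S_n)|\ge tn\bigr)\le2e^{-t^2n/(2K^2)} .
\]
By Lemma~\ref{lem:round} and \eqref{eq:cycles}, $\limsup_n\mathbb E\bigl(W^*(S_n)-W(S_n)\bigr)/n\le K/(2g)$ for every $g$, so this limit is $0$. As $W/n\in[0,K]$, convergence in probability implies convergence in mean. It therefore suffices to show that $a_n=\mathbb EW^*(S_n)/n\in[0,K]$ converges to a limit that is the same for all admissible sequences.

Let $S_n$ and $S'_m$ come from two admissible sequences, with $a_n$, $\delta_n(s)$ and $a'_m$, $\delta'_m(s)$ the corresponding quantities. We shall show that for all $n,m\ge2$ and $R\ge1$,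
\begin{equation}\label{eq:key}
a'_m\ge a_n-\frac{KD}{\sqrt R}-K\max_{1\le s\le R}\bigl(\delta_n(s)+\delta'_m(s)\bigr).
\end{equation}
By Lemma~\ref{lem:local} the last term tends to $0$ as $n,m\to\infty$ with $R$ fixed, so letting $R\to\infty$ afterward gives $\liminf_ma'_m\ge\limsup_na_n$. Taking the two sequences equal shows that $a_n$ converges, and exchanging their roles shows that the limits agree.

\emph{Step 2: the rule.} For each of the finitely many unmarked graphs on $[n]$, enumerate the extreme points of its polytope, and let $x(S)$ be the first optimal one. This is an optimal solution that depends measurably on the marks. On triples $(S,u,v)$, with $S$ a marked graph on $[n]$ and $(u,v)$ an ordered adjacent pair, define the measure $\nu$ by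
\[
\nu[\Theta]=\frac1n\,\mathbb E\sum_{u\in[n]}\sum_{v\sim u}\Theta(S_n,u,v).
\]
By \eqref{eq:deg}, $\nu[1]\le D$. The sum runs over all ordered adjacent pairs, so $\nu$ is invariant under the swap $(S,u,v)\mapsto(S,v,u)$. Write $x$ and $c$ for the functions $x_{uv}(S)$ and $c_{uv}$ of the triple; both are invariant under the swap. Each edge is counted twice, so $\frac12\nu[cx]=a_n$.

Let $\mathcal F_r$ be the $\sigma$-field generated by $[B_r(u,v)]$ and $\hat{\mathcal F}_r$ the one generated by the class of $(B_{r+1}(u),u,v)$. We claim
\begin{equation}\label{eq:nest}
\mathcal F_r\subset\hat{\mathcal F}_r\subset\mathcal F_{r+1}\qquad(r\ge0).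
\end{equation}
A path of length at most $r$ that starts at $u$ or at $v$ has all its vertices within distance $r+1$ of $u$, so it lies in $B_{r+1}(u)$. Hence the vertices within distance $r$ of $u$ or $v$ can be found inside $(B_{r+1}(u),u,v)$, and $B_r(u,v)$ is the subgraph they induce. Likewise a path of length at most $r+1$ from $u$ lies in $B_{r+1}(u,v)$, so $B_{r+1}(u)$ can be found inside $B_{r+1}(u,v)$.

Conditional expectation under the finite measure $\nu$ means conditional expectation under $\nu/\nu[1]$. Given the $\sigma$-field generated by a random class, it can be written as a measurable function of the class, defined everywhere, and for the variable $x\in[0,1]$ this function can be taken with values in $[0,1]$. Let $h_r$ and $\hat h_r$ be such functions for $\mathcal F_r$ and $\hat{\mathcal F}_r$. We may take $h_r$ symmetric in the roots. Indeed, let an asterisk denote the exchange of roots and let $\chi$ be a bounded measurable function of $[B_r(u,v)]$. Swap invariance gives $\nu[\chi h_r^*]=\nu[\chi^*h_r]=\nu[\chi^*x]=\nu[\chi x]$, so $h_r^*$ is also a version, and we replace $h_r$ by $\frac12(h_r+h_r^*)$.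

Conditional expectation is orthogonal projection in $L^2(\nu)$: if $h,h'$ are the projections of $x$ for $\sigma$-fields $\mathcal F\subset\mathcal F'$, then $\nu[(h'-h)^2]=\nu[h'^2]-\nu[h^2]$. So $\nu[h_r^2]$ is nondecreasing in $r$ and lies in $[0,D]$, and there is $r\in\{0,\dots,R-1\}$, depending on $n$, with $\nu[h_{r+1}^2]-\nu[h_r^2]\le D/R$. Fix this $r$ and write $h=h_r$, $\hat h=\hat h_r$. By \eqref{eq:nest},
\[
\nu[(\hat h-h)^2]=\nu[\hat h^2]-\nu[h^2]\le\nu[h_{r+1}^2]-\nu[h_r^2]\le\frac DR ,
\]
and the Cauchy--Schwarz inequality with $\nu[1]\le D$ gives
\begin{equation}\label{eq:close}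
\nu\bigl[|\hat h-h|\bigr]\le\frac D{\sqrt R}.
\end{equation}
The rule $h$ keeps the value of $x$: the weight $c$ is $\mathcal F_r$-measurable, because $B_r(u,v)$ contains the edge $uv$ with its mark, so
\begin{equation}\label{eq:value}
\tfrac12\nu[ch]=\tfrac12\nu[cx]=a_n .
\end{equation}

\emph{Step 3: the rule is nearly feasible on $S_n$.} The point of $\hat{\mathcal F}_r$ is that all edges at $u$ are conditioned on the same ball $B_{r+1}(u)$, so the constraint at $u$ survives the averaging. Let $\hat\Sigma_u=\sum_{v\sim u}\hat h\bigl([(B_{r+1}(u),u,v)]\bigr)$ and $\chi_u=\mathbf 1\{\hat\Sigma_u>2\}$. Both are functions of $[B_{r+1}(u)]$, so $\chi_u$, as a function $\chi$ of the triple, is $\hat{\mathcal F}_r$-measurable. Then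
\[
\frac1n\,\mathbb E\sum_u\chi_u\hat\Sigma_u=\nu[\chi\hat h]=\nu[\chi x]=\frac1n\,\mathbb E\sum_u\chi_u\sum_{v\sim u}x_{uv}\le\frac1n\,\mathbb E\sum_u2\chi_u .
\]
Thus $\mathbb E\sum_u\chi_u(\hat\Sigma_u-2)\le0$, which forces $\hat\Sigma_u\le2$ for all $u$ almost surely. For any marked graph and vertex $u$ define the excess
\[
\Psi_u=\Bigl(\sum_{v\sim u}h([B_r(u,v)])-2\Bigr)^+\in[0,\deg(u)].
\]
In $S_n$ we have $\Psi_u\le\bigl(\sum_{v\sim u}h-\hat\Sigma_u\bigr)^+\le\sum_{v\sim u}|h-\hat h|$ almost surely, so by \eqref{eq:close}
\begin{equation}\label{eq:excess}
\frac1n\,\mathbb E\sum_u\Psi_u\le\frac D{\sqrt R}\qquad\text{in }S_n .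
\end{equation}

\emph{Step 4: transplantation.} Let $S$ be any marked graph. Put $y_{uv}=h([B_r(u,v)])\in[0,1]$ on its edges; this is well defined because $h$ is symmetric. To repair the violated constraints, let $\Sigma_u=\sum_{v\sim u}y_{uv}$, let $b_u=2/\Sigma_u$ if $\Sigma_u>2$ and $b_u=1$ otherwise, and put $y'_{uv}=y_{uv}b_ub_v$. Then $0\le y'_{uv}\le1$ and $\sum_{v\sim u}y'_{uv}\le b_u\Sigma_u\le2$, so $y'\in P(S)$. Since $1-b_ub_v\le(1-b_u)+(1-b_v)$, summing over the edges gives
\[
\sum_{uv}(y_{uv}-y'_{uv})\le\sum_u\Sigma_u(1-b_u)=\sum_u(\Sigma_u-2)^+=\sum_u\Psi_u .
\]
As $c_e\le K$, it follows that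
\[
W^*(S)\ge\sum_ec_ey'_e\ge\sum_u\Phi_u,\qquad\text{where}\quad\Phi_u=\frac12\sum_{v\sim u}c_{uv}\,h([B_r(u,v)])-K\Psi_u .
\]
By the argument for the first inclusion in \eqref{eq:nest}, $\Phi_u=\Phi([B_{r+1}(u)])$ for one measurable function $\Phi$, and $|\Phi_u|\le K\deg(u)$. Apply the last display to $S'_m$. By invariance under relabeling, the average over $u$ may be replaced by the vertex $1$, so $a'_m\ge\mathbb E\Phi([B_{r+1}(S'_m,1)])$. Comparing both models with $\mathcal T_{r+1}$ by Lemma~\ref{lem:local}, we get
\[
a'_m\ge\mathbb E\Phi([B_{r+1}(S_n,1)])-K\bigl(\delta_n(r+1)+\delta'_m(r+1)\bigr).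
\]
Finally, in $S_n$, by relabeling invariance, \eqref{eq:value} and \eqref{eq:excess},
\[
\mathbb E\Phi([B_{r+1}(S_n,1)])=\frac1n\,\mathbb E\sum_u\Phi_u=\frac12\nu[ch]-\frac Kn\,\mathbb E\sum_u\Psi_u\ge a_n-\frac{KD}{\sqrt R}.
\]
Since $1\le r+1\le R$, this is \eqref{eq:key}, and the proposition is proved. \hfill$\square$

\medskip
Put $\gamma_K=K-w_K$. By \eqref{eq:LW} and Proposition~\ref{prop:W},
\begin{equation}\label{eq:gamma}
L_K/n\to\gamma_K\quad\text{in probability and in mean, for every admissible }p .
\end{equation}
Since $L_K$ is nondecreasing in $K$, so is $\gamma_K$. The constant of Theorem~\ref{thm:main} is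
\[
\beta=\sup_K\gamma_K=\lim_{K\to\infty}\gamma_K ;
\]
that it is finite and positive is shown in Section~\ref{sec:proof}.

\section{Joining paths into a tour}\label{sec:patch}

For large $K$ an optimal $2$-matching has few path components, and after its cycles are cut it is a family of at most $\varepsilon n$ paths. We join them with fresh random edges, independent of the paths. This is arranged by \emph{sprinkling}: if a random graph $U$ has independent edges of probability $q^*\le q<1$, then adding each pair independently with probability $(q-q^*)/(1-q^*)$ produces a graph with independent edges of probability $q$ that contains $U$. So a random graph of density $q$ may be assumed to contain several independent random graphs whose densities sum to at most $q$.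

The last joining step needs a Hamilton cycle on the set of paths. Such a cycle must enter each path at one end and leave it at the other. Orienting the paths turns this into a directed Hamilton cycle, which we obtain from the undirected case. Let $G(M,\rho)$ be the random graph on $[M]$ with independent edges of probability $\rho$. We use the classical theorem (Korshunov; Koml\'os--Szemer\'edi) that $G(M,\rho_M)$ with $\rho_M=\min(1,2\log M/M)$ is Hamiltonian with probability tending to $1$ as $M\to\infty$.

\begin{lemma}[McDiarmid's comparison]\label{lem:mcd}
Let $M\ge3$ and $\rho\in[0,1]$. The random digraph on $[M]$ whose $M(M-1)$ arcs are independent of probability $\rho$ has a directed Hamilton cycle with probability at least $\Pr(G(M,\rho)\text{ is Hamiltonian})$.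
\end{lemma}

\begin{proof}
Start with the digraph in which, independently for each pair, both arcs are present with probability $\rho$ and both are absent otherwise. It has a directed Hamilton cycle exactly when the underlying graph $G(M,\rho)$ is Hamiltonian. Change the pairs one at a time so that the two arcs become independent, each of probability $\rho$. To see that one change does not decrease the probability, condition on all other pairs. If a Hamilton cycle exists without the two arcs, or does not exist even with both, the change has no effect. Otherwise a cycle exists with both arcs but not without them. As $M\ge3$, a directed Hamilton cycle uses at most one of the two arcs, so one of them alone suffices. The conditional probability of a cycle is then exactly $\rho$ before the change and at least $\rho$ after it.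
\end{proof}

\begin{lemma}\label{lem:patch}
There is a constant $C=C(d)$ with the following property. Let $q=q_n\in(0,1)$ satisfy $nq/(\log n)^{d/(d-1)}\to\infty$ and fix $\varepsilon\in(0,1]$. Then there are $\eta_n\to0$ such that, for all large $n$, all deterministic points $x_1,\dots,x_n\in[0,1]^d$ and all families $\mathcal P$ of at most $\varepsilon n$ vertex-disjoint paths covering $[n]$ (single vertices allowed), the following holds. If $G_2$ is a random graph on $[n]$ with independent edges of probability $q$, then with probability at least $1-\eta_n$ the graph $\mathcal P\cup G_2$ has a Hamilton cycle of length at most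
\[
\operatorname{length}(\mathcal P)+C\varepsilon^{1-1/d}n^{1-1/d}q^{-1/d}.
\]
\end{lemma}

The proof merges paths in rounds $j=0,\dots,J-1$, each of which removes a fixed fraction of the paths and uses its own random graph of density $q_j$. With $N$ paths and density $q'$, an endpoint has about $Nq'$ possible partners, and grouping endpoints in cells that hold about $1/q'$ of them gives partners at distance $(Nq')^{-1/d}$; the round costs about $N^{1-1/d}(q')^{-1/d}$. The rounds stop when about $(\log n)/q$ paths remain, the number at which the Hamiltonicity theorem applies. As $J\to\infty$, the choice of the $q_j$ needs care. Equal shares $q/(2J)$ would inflate the cost of the first round by the unbounded factor $J^{1/d}$. Shares proportional to $q/(j+1)^2$ keep the total cost of the right order, but in the last round $Nq_j$ would have order $(\log n)/J^2$, which tends to $0$ when $q=n^{-\alpha}$, since then $J$ has order $\log n$. We therefore give large shares to both the first and the last rounds.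

\begin{proof}
Let $M=\lceil8\log n/q\rceil$, which is at most $n$ for large $n$ because $nq/\log n\to\infty$. Let $\theta=15/16$ and $\bar N_j=\theta^j\varepsilon n$, and let $J\ge0$ be least with $\bar N_J\le M$. For $0\le j<J$ set
\[
q_j=\frac q7\max\Bigl(\frac1{(j+1)^2},\frac1{(J-j)^2}\Bigr),\qquad\text{so that}\qquad\sum_jq_j\le\frac q7\cdot2\cdot\frac{\pi^2}6\le\frac q2 .
\]
Let $R_0,\dots,R_{J-1}$ be independent random graphs on $[n]$ with edge probabilities $q_j$, and let $\vec R$ be an independent random digraph in which each ordered pair is an arc independently with probability $q/4$. Their union, with orientations forgotten, has independent edges of a common probability at most $\sum_jq_j+2\cdot\frac q4\le q$, so we may assume that $G_2$ contains it. All choices below are made by fixed rules, so the paths before round $j$ are determined by $R_0,\dots,R_{j-1}$.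

\emph{One round.} Let $N_j$ be the number of paths before round $j$ and assume $N_j\le\bar N_j$, which holds for $j=0$. If $N_j\le\bar N_{j+1}$, do nothing. Otherwise $N_j>\theta\bar N_j$. Let $k=\lceil32/q_j\rceil$ and $i=J-j\ge1$. Since $q_j<\frac17$, we have $224\le k\le33/q_j$. By the minimality of $J$, $\bar N_j=\theta^{1-i}\bar N_{J-1}>\theta^{1-i}M$. With $q_j\ge q/(7i^2)$ and $Mq\ge8\log n$ this gives
\begin{equation}\label{eq:blocks}
\frac{N_j}{2k}\ge\frac{\theta\bar N_jq_j}{66}\ge\frac{\theta^{2-i}Mq}{462\,i^2}\ge\kappa\,i\log n,\qquad \kappa=\frac8{462}\min_{i\ge1}\frac{\theta^{2-i}}{i^3}>0;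
\end{equation}
the minimum is positive because $\theta^{-i}$ grows exponentially. In particular $N_j\ge2k$ once $\kappa\log n\ge1$. Let $m=\lfloor(N_j/2k)^{1/d}\rfloor\ge\frac12(N_j/2k)^{1/d}$ and divide the cube into $m^d$ cells of side $1/m$, assigning each boundary point to one cell. Choose one endpoint of each path. In each cell, split the chosen endpoints into blocks of exactly $k$, with fewer than $k$ left over. At most $m^dk\le N_j/2$ endpoints are left over in total, so the number $Q$ of blocks is at least $N_j/(2k)$.

Call a block \emph{good} if it contains no set of $\lceil k/2\rceil$ vertices that is independent in $R_j$. Such a set spans at least $\frac12\cdot\frac k2\bigl(\frac k2-1\bigr)\ge k^2/16$ pairs and a block has at most $2^k$ subsets, so, as $kq_j\ge32$, a block fails to be good with probability at most $2^ke^{-q_jk^2/16}\le2^ke^{-2k}<\frac18$. Given the earlier rounds the blocks are good independently, since $R_j$ is independent of those rounds and the blocks are disjoint. Hoeffding's inequality says that a sum of $Q$ independent variables in $[0,1]$ falls below its mean by $uQ$ with probability at most $e^{-2u^2Q}$. With $u=\frac38$ and \eqref{eq:blocks}, at least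 $Q/2$ blocks are good except with probability at most $e^{-9Q/32}\le e^{-Q/4}\le n^{-\kappa i/4}$. In that exceptional case we say that the round fails.

In each good block take a maximal matching of $R_j$. The vertices it leaves uncovered are independent, so there are at most $\lceil k/2\rceil-1<k/2$ of them, and the matching has at least $k/4$ edges. Add all these edges. Each joins the chosen endpoints of two different paths, and each path has one chosen endpoint and so takes part in at most one merge; the result is again a family of disjoint paths. If the round does not fail there are at least $\frac Q2\cdot\frac k4\ge N_j/16$ merges, so $N_{j+1}\le\theta N_j\le\bar N_{j+1}$. At most $N_j/2$ edges are added, each inside a cell of diameter $\sqrt d/m$. Since $k\le33/q_j\le231(j+1)^2/q$, the added length is at most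
\[
\frac{N_j}2\cdot\frac{\sqrt d}m\le\sqrt d\,N_j^{1-1/d}(2k)^{1/d}\le462^{1/d}\sqrt d\,(\varepsilon n)^{1-1/d}q^{-1/d}\,\theta^{j(1-1/d)}(j+1)^{2/d}.
\]

\emph{All rounds.} The series $\sum_{j\ge0}\theta^{j(1-1/d)}(j+1)^{2/d}$ converges because $d\ge2$. So the rounds add length at most $C'(\varepsilon n)^{1-1/d}q^{-1/d}$ with $C'=C'(d)$, and the probability that some round fails is at most $\sum_{i\ge1}n^{-\kappa i/4}\to0$.

\emph{Closing the tour.} Suppose no round fails. There are at most $\bar N_J\le M\le n$ paths. To have enough paths for the Hamiltonicity theorem, delete path edges until there are exactly $M$; this does not increase the length. Orient the paths, with start $s_i$ and end $t_i$ for $i\in[M]$ (and $s_i=t_i$ for a single vertex). For $i\ne j$ put an arc $i\to j$ if $(t_i,s_j)$ is an arc of $\vec R$. The vertices $t_i$ and $s_j$ lie on different paths and determine $i$ and $j$, so distinct pairs $(i,j)$ use distinct ordered pairs of distinct vertices. As $\vec R$ is independent of the rounds, this is a random digraph on $[M]$ with independent arcs of probability $q/4\ge2\log n/M\ge\rho_M$. Hamiltonicity is preserved by adding edges, so $G(M,q/4)$ is Hamiltonian with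 at least the probability for $G(M,\rho_M)$. By Lemma~\ref{lem:mcd} and $M\ge8\log n$, the digraph has no directed Hamilton cycle with probability at most $\sup_{M'\ge8\log n}\Pr(G(M',\rho_{M'})\text{ is not Hamiltonian})\to0$. Traversing the paths in the order of such a cycle, each from $s_i$ to $t_i$, gives a Hamilton cycle of $\mathcal P\cup G_2$.

The $M$ closing edges are not controlled geometrically and may each have length $\sqrt d$. For large $n$ we have $M\le9\log n/q$, so
\[
\frac{M\sqrt d}{n^{1-1/d}q^{-1/d}}\le\frac{9\sqrt d\,\log n}{(nq)^{(d-1)/d}}\longrightarrow0 .
\]
This is the only place where the full strength of $nq/(\log n)^{d/(d-1)}\to\infty$ is used. For large $n$ the closing edges add at most $\varepsilon^{1-1/d}n^{1-1/d}q^{-1/d}$, and the lemma holds with $C=C'+1$.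
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:proof}

\subsection{The lower bound and finiteness of the constant}

Let $p$ be admissible. By \eqref{eq:TL} and \eqref{eq:gamma}, for each $K$ and $\varepsilon>0$,
\begin{equation}\label{eq:lower}
\text{a.a.s.}\quad\lambda T/n\ge\gamma_K-\varepsilon .
\end{equation}
Take in particular $p=n^{-1/2}$ and apply Lemma~\ref{lem:patch}, conditionally on the positions, with $q=p$, $\varepsilon=1$ and all paths single vertices. This gives a.a.s.\ $\lambda T/n\le C$, and comparison with \eqref{eq:lower} gives $\gamma_K\le C$ for all $K$. The numbers $\gamma_K$ do not depend on the admissible sequence, so $\beta\le C<\infty$. Given $\varepsilon>0$, choose $K$ with $\gamma_K\ge\beta-\varepsilon/2$; then \eqref{eq:lower} with $\varepsilon/2$ in place of $\varepsilon$ proves (b).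

\subsection{The explicit bound}

A vertex can do no better than to use its two shortest edges. Since $n-|H|=\frac12\sum_v(2-\deg_Hv)$, the bracket in \eqref{eq:LK} equals
\[
\sum_v\frac12\Bigl[\sum_{e\in H,\,e\ni v}\ell_e+K\,(2-\deg_Hv)\Bigr].
\]
Let $\ell^{(1)}_v\le\ell^{(2)}_v$ be the two smallest marks at $v$ in $S_n$, set to $\infty$ if absent, and let $H$ be a $2$-matching of $S_n$. The inner bracket is at least $\ell_v^{(1)}+\ell_v^{(2)}$ if $\deg_Hv=2$, at least $\ell_v^{(1)}+K$ if $\deg_Hv=1$, and equal to $2K$ if $\deg_Hv=0$. In each case it is at least $\min(\ell^{(1)}_v,K)+\min(\ell^{(2)}_v,K)$, which is a bounded measurable function of $[B_1(v)]$. Take expectations, divide by $n$, and let $n\to\infty$ using \eqref{eq:gamma} and the total variation convergence in Lemma~\ref{lem:local} with $s=1$: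
\[
\gamma_K\ge\tfrac12\,\mathbb E\bigl[\min(\tau_1,K)+\min(\tau_2,K)\bigr],
\]
where $\tau_1<\tau_2$ are the first two points of a Poisson process on $(0,\infty)$ with intensity $\varphi$, whose restriction to $(0,K)$ gives the marks at the root of $\mathcal T_1$. The map $t\mapsto v_dt^d$ sends this process to one of unit rate, so $v_d\tau_i^d$ has density $u^{i-1}e^{-u}/\Gamma(i)$ and $\mathbb E\tau_i=v_d^{-1/d}\,\Gamma(i+\frac1d)/\Gamma(i)$. Letting $K\to\infty$ by monotone convergence and using $\Gamma(2+\frac1d)=(1+\frac1d)\Gamma(1+\frac1d)$,
\[
\beta\ge\tfrac12v_d^{-1/d}\Bigl(\Gamma\bigl(1+\tfrac1d\bigr)+\Gamma\bigl(2+\tfrac1d\bigr)\Bigr)=v_d^{-1/d}\bigl(1+\tfrac1{2d}\bigr)\Gamma\bigl(1+\tfrac1d\bigr)>0 .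
\]
This proves (c), and $\beta\in(0,\infty)$.

\subsection{The upper bound}

Let $p\to0$ and $np/(\log n)^{d/(d-1)}\to\infty$. Fix $\delta\in(0,\frac12)$, and fix $K>0$ and $g\ge3$ so large that
\[
\varepsilon:=\frac{\beta+\delta}K+\frac2g\le1 .
\]
We reserve a fraction $\delta$ of the edge probability for joining paths. Let $p_1=(1-\delta)p$ and $q=\delta p$, and let $G_1,G_2$ be random graphs on the same points with edge probabilities $p_1,q$, independent of each other and of the points. Since $p_1+q=p$, we may assume $G_1\cup G_2\subset G_{\mathcal X,p}$. The sequence $p_1$ is admissible, with scale $\lambda_1=(np_1)^{1/d}=(1-\delta)^{1/d}\lambda$. Let $S_n$ be the graph of short edges of $G_1$ at this scale and let $H$ be a $2$-matching of $S_n$ that attains $L_K$. By \eqref{eq:gamma}, a.a.s.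
\[
\lambda_1\operatorname{length}(H)+K\,(n-|H|)=L_K\le n(\gamma_K+\delta)\le n(\beta+\delta).
\]
Both terms on the left are nonnegative. So $\operatorname{length}(H)\le(\beta+\delta)n/\lambda_1$, and $H$ has $n-|H|\le(\beta+\delta)n/K$ path components; here the finiteness of $\beta$ makes the number of paths a small fraction of $n$ for large $K$. By \eqref{eq:cycles} and Markov's inequality, a.a.s.\ $S_n$ has at most $n/g$ cycles of length at most $g$, and $H$ has at most $n/g$ longer cycles because they are vertex-disjoint. Deleting one edge from each cycle of $H$ leaves a family $\mathcal P$ of at most $\varepsilon n$ disjoint paths that cover $[n]$, of length at most $(\beta+\delta)n/\lambda_1$.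

The graph $G_2$ is independent of the points and of $G_1$, and $q=\delta p$ satisfies the hypothesis of Lemma~\ref{lem:patch}. The lemma is uniform in the points and in $\mathcal P$, so it applies conditionally on the points and $G_1$. As $n^{1-1/d}q^{-1/d}=\delta^{-1/d}n/\lambda$, we obtain a.a.s.
\[
\frac{\lambda T}n\le(\beta+\delta)(1-\delta)^{-1/d}+C\varepsilon^{1-1/d}\delta^{-1/d}.
\]
Given $\varepsilon'>0$, first choose $\delta$ so that the first term is at most $\beta+\varepsilon'/2$. Then choose $K$ and $g$ so large that the second term is at most $\varepsilon'/2$, which is possible because $1-1/d>0$. Thus a.a.s.\ $\lambda T/n\le\beta+\varepsilon'$. Together with (b) and $\beta>0$ this proves the first claim of (a). For $p=n^{-\alpha}$ with $0<\alpha<1$ we have $p\to0$ and $np=n^{1-\alpha}$, which exceeds every power of $\log n$, so the second claim follows.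

\subsection{The limit of the constants for fixed density}

Part (d) follows from (a) by a diagonal argument, which works because (a) allows $p$ to tend to $0$ arbitrarily slowly. Suppose the conclusion fails. Then there are $\varepsilon>0$ and $p_k\to0$ in $(0,1)$ with $|p_k^{1/d}\beta^d_{p_k}-\beta|>\varepsilon$ for all $k$. For fixed $k$, in the model with $p=p_k$, the variable $p_k^{1/d}T/n^{(d-1)/d}$ tends to $p_k^{1/d}\beta^d_{p_k}$ in probability as $n\to\infty$. So we can choose $n_1<n_2<\cdots$ such that for all $n\ge n_k$ we have $np_k\ge k(\log n)^{d/(d-1)}$ and
\[
\Pr\Bigl(\bigl|p_k^{1/d}T/n^{(d-1)/d}-\beta\bigr|>\varepsilon/2\Bigr)\ge\tfrac12 .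
\]
Put $p(n)=p_k$ for $n_k\le n<n_{k+1}$, and $p(n)=p_1$ for $n<n_1$. Then $p(n)\to0$ and $np(n)/(\log n)^{d/(d-1)}\to\infty$, so by (a) the variable $p(n)^{1/d}T/n^{(d-1)/d}$ tends to $\beta$ in probability. This contradicts the last display, and the proof of Theorem~\ref{thm:main} is complete. \hfill$\square$

\begin{thebibliography}{1}

\bibitem{FP}
Alan Frieze and Wesley Pegden, \emph{Traveling in randomly embedded random graphs}, arXiv:1411.6596 (2014).

\end{thebibliography}
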